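# Lattices of $\mathrm O(n,1)$ acting properly where no non-compact semisimple group does

## 1. An infinite cyclic group that acts properly, on a space where no semisimple group does

### 1.1 Proper actions on $G/H$

Let $G$ be a linear reductive Lie group and $H\subset G$ a reductive subgroup. Then $G/H$ is called a homogeneous space of reductive type. A closed subgroup $L\subset G$ acts on $G/H$ by left translations.

**Definition.** The action of $L$ on $G/H$ is *proper* if for every compact $S\subset G/H$ the set $\{\ell\in L:\ell S\cap S\ne\emptyset\}$ is compact. For a discrete subgroup $\Gamma\subset G$ this says that $\{\gamma\in\Gamma:\gamma S\cap S\neq\emptyset\}$ is finite for every compact $S$.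

Two extreme examples. If $H$ is compact, as in $SL(2,\mathbb R)/SO(2)$, every closed subgroup $L$ acts properly: a compact $S$ lies in $C_1H/H$ with $C_1\subset G$ compact, and $\ell S\cap S\neq\emptyset$ forces $\ell\in C_1HC_1^{-1}$, a compact set. At the other extreme, take a single point $S=\{g^{-1}H\}$. Then $\{\ell\in L:\ell S\cap S\ne\emptyset\}=L\cap g^{-1}Hg$. So $L$ cannot act properly if it meets a conjugate of $H$ in a non-compact set.

**Definition.** A *semisimple subgroup* of $G$ is a closed connected Lie subgroup whose Lie algebra is semisimple and non-zero (so discrete subgroups do not count). $G/H$ is **(P-ss)** if some non-compact semisimple subgroup of $G$ acts properly on it. For $n\ge2$, $G/H$ is **(P-cocH$^n$)** if some discrete subgroup of $G$, isomorphic to a cocompact lattice of $\mathrm O(n,1)$, acts properly on it.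

The problem, taken from Bochenski and Morita, "Exotic proper actions on homogeneous spaces via convex cocompact representations", arXiv:2501.14274 (2025), asks: is there, for every $n\ge2$, a space $G/H$ of reductive type that is (P-cocH$^n$) but not (P-ss)? For $n=2,3,4$ such spaces are known to exist. We shall prove that the answer is yes for every $n\ge2$.

There are two opposing demands. To exclude all semisimple groups, $H$ must be large: it should meet every non-compact semisimple subgroup of $G$, up to conjugation, in a non-compact set. Yet some big discrete group must stay away from all conjugates of $H$. We begin with the case where the discrete group is as small as possible, namely infinite cyclic. This is the case "$n=1$", since $\mathrm O(1,1)$ has identity component $\mathbb R$, of finite index.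

### 1.2 The groups $SO_0(p,N)$ and $SL(4,\mathbb R)^s\times SO_0(3,3)$

Let $s\ge1$, $N=4s+3$ and $p>N$. Let $\mathbb R^{p,N}$ have orthogonal basis $e_1,\dots,e_p$ (norm $+1$), $f_1,\dots,f_N$ (norm $-1$), and also carry the Euclidean structure for which this basis is orthonormal. Invariant bilinear forms are written $\langle\cdot,\cdot\rangle$. For $j\le N$ put
$$u_j=(e_j+f_j)/\sqrt2,\qquad u_j'=(e_j-f_j)/\sqrt2 .$$
These vectors are isotropic and $\langle u_i,u_j'\rangle=\delta_{ij}$. Together with the $e_j$, $j>N$, they form a Euclidean orthonormal basis. For $y\in\mathbb R^N$ define $A_y\in\mathfrak{so}(p,N)$ by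
$$A_yu_j=y_ju_j,\qquad A_yu_j'=-y_ju'_j,\qquad A_ye_j=0\ (j>N).$$
Let $\mathfrak a=\{A_y\}\cong\mathbb R^N$, let $W$ be the group of all signed permutations of $\mathbb R^N$, let $G=SO_0(p,N)$, and let $K_G=SO(p)\times SO(N)\subset G$, a maximal compact subgroup.

**Lemma 1.1.** Every $w\in W$ is induced on $\mathfrak a$ by an element of $K_G$, and $\mathrm O(p,N)=Z\cdot G$, where $Z$ is the centralizer of $\mathfrak a$ in $\mathrm O(p,N)$.

*Proof.* Permuting the pairs $(e_j,f_j)$, $j\le N$, simultaneously permutes the $y_j$. The map $e_j\mapsto-e_j$ sends $u_j\mapsto-u_j'$ and $u_j'\mapsto-u_j$, hence changes the sign of $y_j$. So $W$ is realized in $\mathrm O(p)\times \mathrm O(N)$. The reflection $e_p\mapsto-e_p$ (recall $p>N$) and the map $(e_1,f_1)\mapsto(-e_1,-f_1)$ both centralize $\mathfrak a$. Their determinants on the positive and negative parts are $(-,+)$ and $(-,-)$. Multiplying by one of them, or by their product, corrects both determinants to $+$ without changing the action on $\mathfrak a$; this is the first claim. The four components of $\mathrm O(p,N)$ are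 distinguished on $\mathrm O(p)\times \mathrm O(N)$ by the two determinants, so the two maps, their product and $1$ represent all four. This is the second claim. $\square$

Let
$$\mathfrak b=\{y\in\mathbb R^N: y_{4i-3}+y_{4i-2}+y_{4i-1}+y_{4i}=0,\ i=1,\dots,s\},$$
with $y_{N-2},y_{N-1},y_N$ free. Let $H=SL(4,\mathbb R)^s\times SO_0(3,3)$, where the $i$-th factor $SL(4,\mathbb R)$ acts by $A\oplus{}^tA^{-1}$ on $\langle u_{4i-3},\dots,u_{4i}\rangle\oplus\langle u'_{4i-3},\dots,u'_{4i}\rangle$, and $SO_0(3,3)$ acts on $\langle e_j,f_j:j=N-2,N-1,N\rangle$. Then $H\subset SO_0(N,N)\subset G$ is closed, connected, semisimple and stable under transpose, so $G/H$ is of reductive type. The Cartan decompositions of the factors ($SL(4,\mathbb R)=SO(4)\cdot\{\text{positive diagonal, determinant }1\}\cdot SO(4)$, and likewise for $SO_0(3,3)$) give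
$$\text{every }h\in H\text{ is }h=\kappa_1\exp(A_y)\kappa_2\ \text{ with }y\in\mathfrak b,\ \kappa_1,\kappa_2\text{ Euclidean orthogonal.}\tag{1}$$
Also $A_y\in\mathfrak h$ for all $y\in\mathfrak b$.

The set $W\mathfrak b$ is a finite union of linear subspaces. In words: *$x\in W\mathfrak b$ if and only if one can set aside three of the $N$ coordinates of $x$ and split the others into $s$ quadruples, each with vanishing sum for suitable signs.* Everything below is about this condition.

### 1.3 Properness read off from singular values

By the Cartan decomposition every $g\in G$ is $\kappa\exp(A_x)\kappa'$ with $\kappa,\kappa'\in K_G$, $x\in\mathbb R^N$. The logarithms of its singular values are $\pm x_1,\dots,\pm x_N$, and $0$ with multiplicity $p-N$. Let $\Lambda(g)\in\mathbb R^N$ be the decreasing rearrangement of $(|x_1|,\dots,|x_N|)$; these are the $N$ largest logarithms. By Lemma 1.1 we may take $x=\Lambda(g)$.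

**Lemma 1.2.** (a) For every compact $S\subset G/H$ there is $c$ such that $gS\cap S\ne\emptyset$ implies $\operatorname{dist}(\Lambda(g),W\mathfrak b)\le c$. (b) For every $c\geq 0$ there is a compact $S\subset G/H$ such that $\operatorname{dist}(\Lambda(g),W\mathfrak b)\le c$ implies $gS\cap S\neq\emptyset$.

*Proof.* (a) Let $S\subset C_1H/H$ with $C_1\subset G$ compact. If $gS\cap S\ne\emptyset$, then $g=g_1hg_2^{-1}$ with $g_1,g_2\in C_1$, $h\in H$. Let $\mathrm{sv}_j$ denote the $j$-th largest singular value. Then $\mathrm{sv}_j(agb)\le\|a\|\,\mathrm{sv}_j(g)\,\|b\|$. Applying this to $g=g_1hg_2^{-1}$ and to $h=g_1^{-1}gg_2$, we see that the ordered logarithms of the singular values of $g$ and $h$ differ entrywise by at most a constant $c_1=c_1(C_1)$. By (1) those of $h$ are $\pm y_1,\dots,\pm y_N$ and $0$ with multiplicity $p-N$, for some $y\in\mathfrak b$. Comparing the $N$ largest, $\Lambda(g)$ and the decreasing rearrangement of $(|y_j|)$ differ entrywise by at most $c_1$. This rearrangement is $wy$ for some $w\in W$. So $\operatorname{dist}(\Lambda(g),W\mathfrak b)\le c_1\sqrt N$.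

(b) Write $g=\kappa\exp(A_x)\kappa'$ with $x=\Lambda(g)=wy+z$, $y\in\mathfrak b$, $|z|\le c$. Let $\omega\in K_G$ induce $w$. Then $\exp(A_x)=\exp(A_z)\,\omega\exp(A_y)\omega^{-1}$, so $g=g_1hg_2^{-1}$ with $h=\exp(A_y)\in H$, $g_1=\kappa\exp(A_z)\omega$, $g_2=\kappa'^{-1}\omega$. Both $g_1,g_2$ lie in the compact set $C_2=K_G\exp\{A_z:|z|\le c\}K_G$. With $S=C_2H/H$ we get $g\cdot g_2H=g_1H\in gS\cap S$. $\square$

**Proposition 1.3.** If $y\in\mathbb R^N\setminus W\mathfrak b$, then $m\mapsto\exp(mA_y)$ identifies $\mathbb Z$ with a discrete subgroup of $G$ acting properly on $G/H$. One may take $y=(1,2,4,\dots,2^{N-1})$.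

*Proof.* Since $0\in W\mathfrak b$, $y\ne0$, so the map is injective with discrete image. As $W\mathfrak b$ is invariant under $W$ and under scaling, $\operatorname{dist}(\Lambda(\exp(mA_y)),W\mathfrak b)=|m|\operatorname{dist}(y,W\mathfrak b)$, and $\operatorname{dist}(y,W\mathfrak b)>0$ because $W\mathfrak b$ is closed. By Lemma 1.2(a) only finitely many $m$ satisfy $\exp(mA_y)S\cap S\ne\emptyset$. A signed sum of four distinct powers of $2$ is never $0$ (the largest exceeds the sum of all smaller ones), so $(1,2,4,\dots,2^{N-1})\notin W\mathfrak b$. $\square$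

### 1.4 Neutral elements of $\mathfrak{sl}_2$-triples lie in $\mathfrak h$ up to conjugation

It remains to see that no non-compact semisimple subgroup acts properly. Such a group contains the one-parameter group of an $\mathfrak{sl}_2$-triple, and the eigenvalues of its neutral element cannot be as spread out as $1,2,4,8,\dots$.

**Proposition 1.4.** Let $\mathfrak s\cong\mathfrak{sl}(2,\mathbb R)$ be a subalgebra of $\mathfrak{so}(p,N)$ with standard triple $(h,X,Y)$. Then there is $g\in G$ with $\mathrm{Ad}(g)h\in\mathfrak h$.

*Proof.* **Step 1: constraints on the eigenvalues of $h$.** Let $E_a$ be the $a$-eigenspace of $h$ on $V=\mathbb R^{p,N}$. By $\mathfrak{sl}_2$-theory $V=\bigoplus_{a\in\mathbb Z}E_a$. Put $m(a)=\dim E_a$.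

* (α) $m(a+2)\le m(a)$ for $a\ge0$, since $Y:E_{a+2}\to E_a$ is injective.
* (β) $m(a)$ is even for odd $a>0$. Indeed $Y^a:E_a\to E_{-a}$ is an isomorphism, and $\langle\cdot,\cdot\rangle$ pairs $E_a$ and $E_{-a}$ perfectly, so $\beta(x,y)=\langle x,Y^ay\rangle$ is nondegenerate on $E_a$. Since $Y$ is skew for the form, $\beta(x,y)=(-1)^a\langle Y^ax,y\rangle=(-1)^a\beta(y,x)=-\beta(y,x)$. A nondegenerate alternating form lives in even dimension.

**Step 2: $h$ is $G$-conjugate to some $A_y$.** As $h$ is skew for the form, $E_a\perp E_b$ unless $a+b=0$. So $\bigoplus_{a>0}E_a$ is totally isotropic, of some dimension $l\le N$, and $E_0$ has signature $(p-l,N-l)$. Choose a basis of eigenvectors of $\bigoplus_{a>0}E_a$, the dual basis in $\bigoplus_{a<0}E_a$, and an isometry of $E_0$ onto $\langle u_j,u_j':j\le l\rangle^\perp$. This gives an element of $\mathrm O(p,N)$ conjugating $h$ to $A_y$ with $y=(a_1,\dots,a_l,0,\dots,0)$, where $a_1,\dots,a_l$ are the positive eigenvalues with multiplicity. Write this element as $zg$ with $z\in Z$, $g\in G$ (Lemma 1.1). Then $\mathrm{Ad}(g)h=\mathrm{Ad}(z^{-1})A_y=A_y$.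 If $wy\in\mathfrak b$ for some $w\in W$, then, again by Lemma 1.1, $h$ is $G$-conjugate to $A_{wy}\in\mathfrak h$. So we must show $y\in W\mathfrak b$.

**Step 3: pairing the coordinates.** By (β) the odd coordinates of $y$ can be grouped into pairs of equal numbers. The number $e$ of even coordinates, zeros included, is then odd, since $N$ is odd. Write them as $2c_1\le\dots\le2c_e$. By (α), if a value $c\ge2$ occurs among the $c_i$, so does $c-1$. Hence $c_{i+1}-c_i\in\{0,1\}$: otherwise $c_{i+1}\ge c_i+2\ge2$, and the value $c_{i+1}-1$ would occur strictly between two consecutive entries. Set $2c_1$ aside and form the pairs $(2c_2,2c_3),\dots,(2c_{e-1},2c_e)$. Altogether we have $(N-1)/2=2s+1$ pairs, each of difference $0$ or $2$.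

**Step 4: from pairs to quadruples.** Let $\tau$ be the number of pairs of difference $2$. If $\tau$ is odd, set aside one pair of difference $2$. If $\tau$ is even, then, as $2s+1$ is odd, there is a pair of difference $0$; set it aside. Three coordinates are now set aside. There remain $2s$ pairs, an even number of difference $2$, hence also an even number of difference $0$. Join pairs of equal difference $d$ two by two: $(\alpha+d)-\alpha-(\beta+d)+\beta=0$. So $y\in W\mathfrak b$. $\square$

Two cases by hand, for $N=7$, $p=8$. If $V$ is the irreducible $15$-dimensional module, $y=(14,12,10,8,6,4,2)$. Set aside $2$, form $(4,6),(8,10),(12,14)$, so $\tau=3$. Set aside $(4,6)$ and check $14-12-10+8=0$. For $\mathfrak{sl}(2,\mathbb R)$ acting on $\mathbb R^2\oplus(\mathbb R^2)^*\cong\mathbb R^{2,2}$ and trivially elsewhere, $y=(1,1,0,0,0,0,0)$. Set aside three zeros, and check $1-1+0+0=0$.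

**Proposition 1.5.** For every $s\ge1$ and $p>N=4s+3$, the space $G/H$ is not (P-ss).

*Proof.* Let $L\subset G$ be a non-compact semisimple subgroup. A connected Lie group with compact semisimple Lie algebra is compact (Weyl), so $\mathfrak l$ has a non-compact simple ideal. This ideal contains a nonzero nilpotent element (a restricted root vector), hence by Jacobson–Morozov a subalgebra $\cong\mathfrak{sl}(2,\mathbb R)$. Let $h\neq0$ be its neutral element and $g$ as in Proposition 1.4. Then $\exp(\mathbb Rh)\subset L\cap g^{-1}Hg$, which is the set $\{\ell\in L:\ell S\cap S\ne\emptyset\}$ for $S=\{g^{-1}H\}$. As $h\ne0$ is diagonalizable over $\mathbb R$, $\exp(\mathbb Rh)$ is unbounded. So the action is not proper. $\square$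

This settles the cyclic case: $SO_0(8,7)/(SL(4,\mathbb R)\times SO_0(3,3))$ is not (P-ss), but an infinite cyclic discrete group acts properly on it.

What changes for a lattice $\Gamma$ of $\mathrm O(n,1)$, $n\ge2$? Proposition 1.5 needs no change. But for $\mathbb Z$ we could choose one vector $y$ and use its multiples. A homomorphism from $\Gamma$ to $G$ produces infinitely many directions $\Lambda(\varrho(\gamma))$ at once, and all of them must avoid $W\mathfrak b$, uniformly.

## 2. The theorem, and the failure of the undeformed lattice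

**Theorem.** Let $n\ge2$. There is an integer $k\ge1$ such that, with $N=8k+3$ and $p=7k(n+1)$, for
$$G=SO_0(p,N),\qquad H=SL(4,\mathbb R)^{2k}\times SO_0(3,3)\subset SO_0(N,N)\subset G$$
(embedded as in 1.2 with $s=2k$), the following hold.

* (i) $G/H$ is (P-cocH$^n$).
* (ii) $G/H$ is not (P-ss).

Hence for every $n\ge2$ there is a space of reductive type that is (P-cocH$^n$) and not (P-ss); here $G$ is connected simple and $H$ connected semisimple. Since $p\ge21k>8k+3=N$, part (ii) is Proposition 1.5. The rest of these notes proves (i).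

We look for homomorphisms $\Gamma\to G$ with blocks. Hyperbolic space $\mathbb H^m$ is one sheet of $\langle x,x\rangle=-1$ in signature $(m,1)$.

**Lemma 2.1.** Suppose $M\le N$, $M(n+1)\le p$, and $\rho_1,\dots,\rho_M:\Gamma\to SO_0(n+1,1)$ are homomorphisms. Identify $\mathbb R^{n+1,1}$ with its standard model so that a chosen $x_0\in\mathbb H^{n+1}$ becomes the negative basis vector, and let $\varrho=(\rho_1,\dots,\rho_M)$, a map to $SO_0(n+1,1)^M\subset SO_0(M(n+1),M)\subset SO_0(p,N)$, acting trivially on the remaining basis vectors. Then $\Lambda(\varrho(\gamma))$ is the decreasing rearrangement of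
$$x(\gamma)=(x_1(\gamma),\dots,x_M(\gamma),0,\dots,0)\in\mathbb R^N,\qquad x_j(\gamma)=d(x_0,\rho_j(\gamma)x_0).$$

*Proof.* By the Cartan decomposition, an element of $SO_0(n+1,1)$ moving $x_0$ by distance $d$ is $\kappa a\kappa'$ with $\kappa,\kappa'$ fixing $x_0$ (hence Euclidean orthogonal) and $a$ a translation by $d$ along a geodesic through $x_0$. So its singular values are $e^d,1,\dots,1,e^{-d}$. Together, the logarithms of the singular values of $\varrho(\gamma)$ are $\pm x_j(\gamma)$, $j\le M$, and zeros, which is the list $\pm x_1,\dots,\pm x_N$ (with $x_j=0$ for $j>M$) plus $p-N$ zeros. $\square$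

The first thing to try is the lattice itself: let $\Gamma\subset SO_0(n,1)\subset SO_0(n+1,1)$ and take all $\rho_j$ equal to the inclusion. Then $x(\gamma)=\ell(\gamma)\cdot(1,\dots,1,0,\dots,0)$ with $\ell(\gamma)=d(x_0,\gamma x_0)$. This fails completely:
$$(\underbrace{1,\dots,1}_{M},\underbrace{0,\dots,0}_{N-M})\in W\mathfrak b\qquad\text{for every }0\le M\le N.\tag{2}$$
Indeed, $N=4s+3$ is odd, so exactly one of $M$, $N-M$ is odd. Set one coordinate of that kind aside; the rest form $2s+1$ pairs of equal numbers; set aside one pair and join the others two by two. By Lemma 1.2(b) there is a compact $S$ with $\varrho(\gamma)S\cap S\ne\emptyset$ for all $\gamma$. No choice of block numbers helps, as Proposition 1.4 predicts for a representation extending to $SO_0(n,1)$.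

So the blocks must be deformed, differently. Suppose $x_j(\gamma)=\ell(\gamma)-\delta_j(\gamma)$ with small nonnegative losses, $\delta_j\le\ell/16$. A relation $\sum_{j}\epsilon_jx_j=0$ over a quadruple then splits in two. The $\ell$-part has an integer coefficient and must vanish by itself, so $\sum\epsilon_j\delta_j=0$ as well. If the losses have sizes as different as the powers of $2$ in Proposition 1.3, or more so, no such relation is possible. We need a deformation $\rho$ whose loss is comparable to (parameter)$\,\times\,\ell(\gamma)$, with constants not depending on the parameter. Bending $\mathbb H^n$ inside $\mathbb H^{n+1}$ along hyperplanes nearly provides this.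

## 3. An anisotropic form, its lattice, and families of disjoint walls

### 3.1 Hyperbolic formulas

In $\mathbb H^m$: $\cosh d(x,y)=-\langle x,y\rangle$. The unit speed geodesic from $o$ with initial unit vector $u\perp o$ is $\cosh\tau\, o+\sinh\tau\, u$. Two vectors of norm $-1$ have product of absolute value $\ge1$, and a timelike vector $q$ satisfies $\langle z,q\rangle\ne0$, with constant sign, for $z\in\mathbb H^m$. For $\mathbf n$ of norm $1$, $P=\mathbf n^\perp\cap\mathbb H^m$ is a hyperplane and $\sinh d(z,P)=|\langle z,\mathbf n\rangle|$.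

**Lemma 3.1.** Let $\mathbf n,\mathbf n'$ have norm $1$ and $|\langle\mathbf n,\mathbf n'\rangle|=\cosh d'$ with $d'>0$. Then the hyperplanes $P,P'$ are disjoint and $d(P,P')\ge d'$.

*Proof.* Changing the sign of $\mathbf n'$, assume $\langle\mathbf n,\mathbf n'\rangle=\cosh d'$. Write $\mathbf n'=\cosh d'\,\mathbf n+\sinh d'\,m$. Then $m\perp\mathbf n$, and $1=\cosh^2d'+\sinh^2d'\langle m,m\rangle$ gives $\langle m,m\rangle=-1$. For $z\in P$: $\sinh d(z,P')=|\langle z,\mathbf n'\rangle|=\sinh d'\,|\langle z,m\rangle|\ge\sinh d'$. $\square$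

### 3.2 The lattice

Let $\mathcal O=\mathbb Z[\sqrt2]$, let $\sigma$ be the nontrivial automorphism of $\mathbb Q(\sqrt2)$, and
$$f(x)=x_1^2+\dots+x_n^2-\sqrt2\,x_{n+1}^2,$$
with bilinear form $b$, $b(x,x)=f(x)$. Over $\mathbb R$ the signature is $(n,1)$, while $f^\sigma=x_1^2+\dots+x_n^2+\sqrt2x_{n+1}^2$ is positive definite. Hence $f$ is anisotropic over $\mathbb Q(\sqrt2)$: $f(x)=0$ implies $f^\sigma(x^\sigma)=0$, so $x=0$. Therefore $\mathrm O(f;\mathcal O)$ is a cocompact lattice in $\mathrm O(f;\mathbb R)\cong \mathrm O(n,1)$ (Borel–Harish-Chandra; Mostow–Tamagawa). Let $\Gamma_0\subset \mathrm O(f;\mathcal O)$ be the finite-index subgroup preserving $\mathbb H^n$. For $v\in\mathcal O^{n+1}$ with $f(v)>0$ let $H_v=v^\perp\cap\mathbb H^n$.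

### 3.3 Finitely many orbits of walls that every long segment crosses

**Step 1: every complete geodesic crosses some $H_v$ transversally.** Represent the endpoints by null vectors $n_1,n_2$ with $b(n_1,n_2)<0$. The point at time $\tau$ is proportional to $e^\tau n_1+e^{-\tau}n_2$, so the geodesic crosses $H_v$ transversally iff $b(v,n_1)b(v,n_2)<0$. The conditions $b(v,n_1)b(v,n_2)<0$, $f(v)>0$ define an open subset of $\mathbb R^{n+1}$. It contains $n_1-n_2$, since $b(n_1-n_2,n_1)>0>b(n_1-n_2,n_2)$ and $f(n_1-n_2)=-2b(n_1,n_2)>0$. So it contains a point of the dense set $\mathbb Q(\sqrt2)^{n+1}$, and a positive integer multiple of that point lies in $\mathcal O^{n+1}$.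

**Step 2: uniformity.** Let $\xi_0$ be a unit tangent vector of $\mathbb H^n$ and let $H_v$ be crossed transversally by its geodesic. By transversality there are a neighborhood $U$ of $\xi_0$ in the unit tangent bundle and constants $T'>0$, $\beta>0$ such that, for every $\xi\in U$, the geodesic of $\xi$ crosses $H_v$ at a time in $(-T',T')$, with unit tangent $u$ there satisfying $|b(u,v)|/\sqrt{f(v)}\ge\beta$. Since $\Gamma_0$ is cocompact on the unit tangent bundle, there is a compact set whose $\Gamma_0$-translates cover it, and finitely many such $U$ cover this compact set. Let $\mathcal F$ be the finite set of the corresponding $v$, $T$ twice the largest $T'$, $\beta_0$ the smallest $\beta$. Given a segment of length $T$, translate the tangent vector at its midpoint by an element of $\Gamma_0$ into one of the sets $U$, and translate the wall back. We obtain: *every geodesic segment of length $T$ crosses, at an interior point, some $H_v$ with $v\in\Gamma_0\mathcal F$, and its unit tangent $u$ there satisfies $|b(u,v)|/\sqrt{f(v)}\ge\beta_0$.*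

### 3.4 A congruence subgroup makes each orbit of walls disjoint

Walls that cross each other would spoil bending. We remove crossings within an orbit by passing to a congruence subgroup. Choose a positive integer $N_0$ with $N_0^2>4f(v)f(v)^\sigma$ for all $v\in\mathcal F$, and let
$$\Gamma=\{\gamma\in \mathrm O(f;\mathcal O):\gamma\equiv1\bmod N_0\}\cap SO_0(f;\mathbb R)\subset\Gamma_0 .$$
It has finite index in $\mathrm O(f;\mathcal O)$, so it is isomorphic to a cocompact lattice of $\mathrm O(n,1)$. Let $v_1,\dots,v_k$ ($k\ge1$) represent the finitely many $\Gamma$-orbits in $\Gamma_0\mathcal F$, and put $\mathcal V_i=\Gamma v_i$, $\mathcal H_i=\{H_v:v\in\mathcal V_i\}$. **This defines the $k$ of the Theorem.**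

**Lemma 3.2.** Let $v\ne v'$ in $\mathcal V_i$ and $\alpha=f(v_i)$. Then $|b(v,v')|>\alpha$. In particular $-v\notin\mathcal V_i$, and $v\mapsto H_v$ is injective on $\mathcal V_i$. The walls of $\mathcal H_i$ are pairwise disjoint, with pairwise distances bounded below by a positive constant, and $\mathcal H_i$ is locally finite.

*Proof.* **The inequality.** As $\alpha=f(v'')$ for some $v''\in\mathcal F$, $4\alpha\alpha^\sigma<N_0^2$. We have $v'=\gamma v$ with $\gamma\in\Gamma$, so $v'\equiv v\bmod N_0$, and
$$\omega:=\alpha-b(v,v')=b(v,v-v')\in N_0\mathcal O .$$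
By Cauchy–Schwarz for the positive definite $f^\sigma$, $|\omega^\sigma|\le2\alpha^\sigma$. Suppose $|b(v,v')|\le\alpha$. Then $|\omega|\le2\alpha$ and $|\omega\omega^\sigma|\le4\alpha\alpha^\sigma<N_0^2$. Since $\omega\omega^\sigma\in N_0^2\mathbb Z$, $\omega=0$. Thus $f(v-v')=2\alpha-2b(v,v')=0$, so $v=v'$ by anisotropy, a contradiction.

**Consequences.** If $-v\in\mathcal V_i$, then $|b(v,-v)|=\alpha$ contradicts the inequality. If $H_v=H_{v'}$, then $v'$ is a multiple of $v$ with the same $f$, so $v'=-v$, which is excluded. For $v\ne v'$ the unit normals have product of absolute value $|b(v,v')|/\alpha>1$, so by Lemma 3.1 the walls are disjoint, at distance at least $\operatorname{arccosh}(|b(v,v')|/\alpha)$. The numbers $b(v,v')\in\mathcal O$ have $\sigma$-conjugates bounded by $\alpha^\sigma$, and $\mathcal O$ is discrete in $\mathbb R^2$ via $(\mathrm{id},\sigma)$, so only finitely many of them lie in any bounded interval. Thus $|b(v,v')|/\alpha$ is bounded away from $1$, and the distances from $0$.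

**Local finiteness.** The $v\in\mathcal V_i$ whose wall meets a given compact set are bounded: each has norm $\alpha$ and is orthogonal to some point $z$ of the compact set, and $z^\perp$ is positive definite. Their conjugates satisfy $f^\sigma(v^\sigma)=\alpha^\sigma$, so are bounded too. By discreteness of $\mathcal O^{n+1}$ there are finitely many. $\square$

### 3.5 The crossing sums $D_i(\gamma)$

Each $\gamma\in\Gamma\setminus\{1\}$ acts nontrivially on $\mathbb H^n$ (which spans $\mathbb R^{n+1}$), so its fixed set is empty or a proper totally geodesic subspace. Fixed sets and walls form a countable family of null sets. So we can fix $x_0\in\mathbb H^n$ lying on no wall of $\bigcup_i\mathcal H_i$ and with trivial stabilizer in $\Gamma$. Fix $t>0$ such that distinct walls of the same family have distance $\ge2t$, and $t\le d(x_0,H)$ for every wall $H$ of every family (possible by local finiteness). As the families are $\Gamma$-invariant, also $d(\gamma x_0,H)\ge t$ for all $\gamma\in\Gamma$.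

For $\gamma\in\Gamma$ let $\ell(\gamma)=d(x_0,\gamma x_0)$ and let $\varsigma$ be the unit speed geodesic from $x_0$ to $\gamma x_0$. It meets each wall at most once, and then transversally, since its endpoints are off the walls. Let $H_1,\dots,H_r$ be the walls of $\mathcal H_i$ crossed, at times $s_1<\dots<s_r$, with unit normals $\nu_j$. Put $\beta_j=b(\varsigma'(s_j),\nu_j)$ and
$$D_i(\gamma)=\sum_{j=1}^r\beta_j^2 .$$
For instance, a geodesic perpendicular to all the walls it crosses has $D_i=r$. In general $\beta_j^2\le1$, since $\varsigma'(s_j)$ and $\nu_j$ are unit vectors in the positive definite space $\varsigma(s_j)^\perp$. By choice of $t$,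
$$s_1\ge t,\qquad \ell-s_r\ge t,\qquad s_{j+1}-s_j\ge2t,\tag{3}$$
so $\ell\ge2tr$. On the other hand, cut $\varsigma$ into $\lfloor\ell/T\rfloor$ non-overlapping segments of length $T$ and a remainder. By Step 2 of 3.3 each segment contributes, at an interior point, a crossing with $\beta^2\ge\beta_0^2$ to at least one $D_i$. Hence, with $\eta=\beta_0^2/(2T)$,
$$0\le D_i(\gamma)\le\frac{\ell(\gamma)}{2t},\qquad\sum_{i=1}^kD_i(\gamma)\ge\beta_0^2\lfloor\ell(\gamma)/T\rfloor\ge\eta\,\ell(\gamma)\ \text{ if }\ell(\gamma)\ge T.\tag{4}$$

## 4. Bending along one family, and how much it shortens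

### 4.1 The bending homomorphism

Fix $i$ and $\theta\in(0,\pi/2)$, and put $\kappa=1-\cos\theta$. Let $\mathbb R^{n+1,1}=(\mathbb R^{n+1},f)\oplus\mathbb Re$ with $\langle e,e\rangle=1$, and let $\Gamma$ fix $e$. For $H=H_v$, $v\in\mathcal V_i$, let $\nu_H=v/\sqrt{f(v)}$; this is well defined, sign included, by Lemma 3.2. Let $R_H$ be the rotation by $\theta$ in the positive definite plane $\langle\nu_H,e\rangle$, $\nu_H\mapsto\cos\theta\,\nu_H+\sin\theta\,e$, extended by the identity on the orthogonal complement. Then $R_H\in SO_0(n+1,1)$, $R_H$ fixes $H$ pointwise, and $\gamma R_H\gamma^{-1}=R_{\gamma H}$ for $\gamma\in\Gamma$, because $\gamma\nu_H=\nu_{\gamma H}$.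

**Step 1: a cocycle.** For $x,y\in\mathbb H^n$ off the walls of $\mathcal H_i$ put
$$c(x,y)=R_{H_1}^{\epsilon_1}\cdots R_{H_r}^{\epsilon_r},$$
where $H_1,\dots,H_r$ are the walls of $\mathcal H_i$ crossed by $[x,y]$ in order and $\epsilon_j=\pm1$ according to whether $\langle\nu_{H_j},\cdot\rangle$ increases or decreases. We claim $c(x,y)c(y,z)=c(x,z)$. Consider the graph whose vertices are the complementary components of the walls and whose edges are the walls. The walls are connected, disjoint and locally finite, so each borders exactly one component on each side. The graph is connected, since a segment between two points off the walls crosses finitely many walls, transversally. Every wall separates $\mathbb H^n$, so removing an edge disconnects the graph. Hence the graph is a tree. Attach to an edge path the product of the $R_H^{\pm1}$ along it, with sign $+$ when passing to the side where $\langle\nu_H,\cdot\rangle>0$. This product is unchanged by removing backtracks, as $R_HR_H^{-1}=1$. The path of $[x,y]$ crosses no wall twice, so it is the reduced path between its end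 components, and the concatenation of the paths of $[x,y]$ and $[y,z]$ reduces to the path of $[x,z]$. This proves the claim. Also
$$c(\gamma x,\gamma y)=\gamma\,c(x,y)\,\gamma^{-1}\quad(\gamma\in\Gamma).$$

**Step 2: a homomorphism.** Put $\rho(\gamma)=\rho_{i,\theta}(\gamma)=c(x_0,\gamma x_0)\gamma\in SO_0(n+1,1)$. Then
$$\rho(\gamma\gamma')=c(x_0,\gamma x_0)\,c(\gamma x_0,\gamma\gamma'x_0)\,\gamma\gamma'=c(x_0,\gamma x_0)\,\gamma\,c(x_0,\gamma'x_0)\,\gamma'=\rho(\gamma)\rho(\gamma').$$

**Step 3: the bent copy of $\mathbb H^n$.** The map $\Phi(y)=c(x_0,y)y\in\mathbb H^{n+1}$ extends continuously over the walls, because on crossing $H$ the element $c(x_0,y)$ is multiplied on the right by $R_H^{\pm1}$, which fixes $H$ pointwise. As in Step 2,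
$$\Phi(\gamma y)=c(x_0,\gamma x_0)\,c(\gamma x_0,\gamma y)\,\gamma y=\rho(\gamma)\Phi(y),$$
and $\Phi(x_0)=x_0$. Define the loss
$$\delta_{i,\theta}(\gamma)=\ell(\gamma)-d(x_0,\rho(\gamma)x_0)=\ell(\gamma)-d(\Phi(x_0),\Phi(\gamma x_0)).$$

### 4.2 The loss is comparable to $\kappa D_i(\gamma)$

The curve $\Phi\circ\varsigma$ is a broken geodesic. A single break already shows the right order. If two segments of length $a$ meet at exterior angle $\theta$, the law of cosines gives $\cosh d=\cosh2a-\kappa\sinh^2a$, so $2a-d\to-\log(1-\kappa/2)\in[\kappa/2,\kappa]$ as $a\to\infty$. One break costs an amount comparable to $\kappa$, however long the segments. We need this for all breaks at once, with a constant independent of $\kappa$.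

**Lemma 4.1.** Let $K=2\coth t$ and $\kappa_0=\frac{\cosh2t-1}{2\cosh2t}$. If $\kappa\le\kappa_0$, then for all $\gamma\in\Gamma$
$$K^{-1}\kappa D_i(\gamma)\le\delta_{i,\theta}(\gamma)\le K\kappa D_i(\gamma).$$

*Proof.* **Step 1: the exterior angles.** Between consecutive $s_j$, $c(x_0,\varsigma(\cdot))$ is constant, so $\Phi\circ\varsigma$ is a broken geodesic of length $\ell$ with breaks at $s_1,\dots,s_r$. Take $\nu_j=\nu_{H_j}$. Up to an isometry, at the $j$-th break the incoming direction is $u=\varsigma'(s_j)=w+\beta_j\nu_{H_j}$ with $w\perp\nu_{H_j},e$, and the outgoing one is $u'=R_{H_j}^{\epsilon_j}u=w+\beta_j(\cos\theta\,\nu_{H_j}\pm\sin\theta\,e)$. So the exterior angle $\psi_j$ satisfies $\cos\psi_j=\langle u,u'\rangle=1-\beta_j^2+\beta_j^2\cos\theta$, that is,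
$$1-\cos\psi_j=\kappa\beta_j^2 .\tag{5}$$
If $r=0$ everything vanishes; let $r\ge1$.

**Step 2: lower bound, by shortcuts.** Near each break join the points at distance $t$ before and after it. By (3) the replaced portions lie in the path and do not overlap. The interior angle is $\pi-\psi_j$, so the shortcut has length $d_j\le2t$ with
$$\cosh d_j=\cosh^2t+\sinh^2t\cos\psi_j=\cosh2t-\sinh^2t\,(1-\cos\psi_j).$$
Since $\cosh2t-\cosh d_j\le(2t-d_j)\sinh2t$, we get
$$2t-d_j\ge\frac{\sinh^2t}{\sinh2t}\,\kappa\beta_j^2=\tfrac12\tanh t\cdot\kappa\beta_j^2=K^{-1}\kappa\beta_j^2 .$$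
The new path has length $\ell-\sum_j(2t-d_j)\ge d(\Phi(x_0),\Phi(\gamma x_0))$. Summing, $\delta_{i,\theta}(\gamma)\ge K^{-1}\kappa D_i(\gamma)$.

**Step 3: upper bound, hyperplanes across the path.** We place hyperplanes orthogonal to the path, one between any two consecutive breaks, and show that the straight segment must cross all of them, far apart. Let $q_0$ be the initial point of $\Phi\circ\varsigma$, $q_r$ the final point, and $q_j$ ($1\le j\le r-1$) the midpoint of the segment between breaks $j$ and $j+1$. Let $\mathbf n_j$ be the unit tangent vector of the path at $q_j$ and $P_j=\mathbf n_j^\perp\cap\mathbb H^{n+1}$, so $q_j\in P_j$. Let $o$ be the $j$-th break ($1\le j\le r$) and $a,b'$ the lengths along the path from $q_{j-1}$ to $o$ and from $o$ to $q_j$; then $a,b'\ge t$ by (3). Let $u,u'$ be the incoming and outgoing directions at $o$. Differentiating $\cosh\tau\,o+\sinh\tau\,u$ at $\tau=-a$ and $\cosh\tau\,o+\sinh\tau\,u'$ at $\tau=b'$,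
$$\mathbf n_{j-1}=-\sinh a\,o+\cosh a\,u,\qquad\mathbf n_j=\sinh b'\,o+\cosh b'\,u'.$$
As $\langle o,o\rangle=-1$ and $u,u'\perp o$, with $A=a+b'\ge2t$ we get from (5)
$$\langle\mathbf n_{j-1},\mathbf n_j\rangle=\sinh a\sinh b'+\cosh a\cosh b'\cos\psi_j=\cosh A-\cosh a\cosh b'\,\kappa\beta_j^2.\tag{6}$$
Now $\cosh a\cosh b'\le\cosh A$, $\beta_j^2\le1$, $\kappa\le\kappa_0$, and $\cosh A\le\frac{\cosh2t}{\cosh2t-1}(\cosh A-1)$, because $x/(x-1)$ is decreasing for $x>1$. So the subtracted term is at most $\frac12(\cosh A-1)$, and the number (6) is at least $1+\frac12(\cosh A-1)>1$. We write it as $\cosh d_j'$ with $0<d_j'\le A$. By Lemma 3.1, $d(P_{j-1},P_j)\ge d_j'$.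

**Step 4: the hyperplanes are nested.** Put $g_j(z)=\langle z,\mathbf n_j\rangle$. The vector $\mathbf n_{j-1}-\mathbf n_j$ has norm $2-2\cosh d_j'<0$, so $g_{j-1}-g_j$ has constant sign, without zeros, on $\mathbb H^{n+1}$. At $z=o$ it equals $\sinh a+\sinh b'>0$. Hence
$$g_0>g_1>\dots>g_r\quad\text{on }\mathbb H^{n+1}.$$

**Step 5: the straight segment crosses them in order.** Consider the geodesic segment from $\Phi(x_0)=q_0\in P_0$ to $\Phi(\gamma x_0)=q_r\in P_r$. At the start $g_0=0$, so $g_j<0$ for $j\ge1$. At the end $g_r=0$, so $g_j>0$ for $j<r$. For $1\le j\le r-1$ let $\tau_j$ be the first zero of $g_j$ on the segment, and let $\tau_0,\tau_r$ be the initial and final times. For $j\ge1$ we have $g_j=0$ at $\tau_j$, hence $g_{j-1}>0$ there. If $j-1\ge1$, then $g_{j-1}$ is negative at the start, so $\tau_{j-1}<\tau_j$. If $j=1$, then $\tau_1>\tau_0$ since $g_1<0$ at the start. Thus the segment meets $P_0,\dots,P_r$ at times $\tau_0<\dots<\tau_r$, and its length is at least $\sum_jd_j'$.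

**Step 6: comparing $d_j'$ with $A$.** From $\cosh d_j'\ge1+\frac12(\cosh A-1)$ we get $\cosh d_j'\pm1\ge\frac12(\cosh A\pm1)$; multiplying, $\sinh d_j'\ge\frac12\sinh A$. Therefore, by the mean value theorem and (6),
$$A-d_j'\le\frac{\cosh A-\cosh d_j'}{\sinh d_j'}\le\frac{\kappa\beta_j^2\cosh A}{\frac12\sinh A}\le2\coth(2t)\,\kappa\beta_j^2\le K\kappa\beta_j^2.$$
The sum over $j$ of the $A$'s is $\ell$, so $\delta_{i,\theta}(\gamma)\le\sum_j(A-d_j')\le K\kappa D_i(\gamma)$. $\square$

## 5. Why one family of walls is never enough

If some single family satisfied $D_i(\gamma)\ge\eta\,\ell(\gamma)$ for all long $\gamma$, we could bend along it with several very different $\kappa$'s and finish. The exact obstacle is that walls contain geodesics, and these cross no wall of their own family.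

**Remark 5.1.** *Fix $i$, let $\theta_1,\dots,\theta_M\in(0,\pi/2)$, $N=4s+3\ge M$, $p\ge M(n+1)$, $p>N$, and let $\varrho=(\rho_{i,\theta_1},\dots,\rho_{i,\theta_M})$ as in Lemma 2.1. Then there is a compact $S\subset G/H$ with $\varrho(\gamma)S\cap S\ne\emptyset$ for infinitely many $\gamma\in\Gamma$.*

*Check.* Let $v\in\mathcal V_i$ and $\Gamma_v=\{\gamma\in\Gamma:\gamma v=v\}$.

**$\Gamma_v$ is infinite.** On $v^\perp$ the form $f$ has signature $(n-1,1)$ with $n-1\ge1$, and its conjugate is positive definite. So, as in 3.2, the isometries of $v^\perp$ preserving $\Delta=v^\perp\cap\mathcal O^{n+1}$ form a cocompact lattice in a non-compact group, hence an infinite group. Extend them by $v\mapsto v$; they preserve $\Delta'=\mathcal Ov\oplus\Delta$. Since $f(v)x=b(x,v)v+(f(v)x-b(x,v)v)$, we have $f(v)\mathcal O^{n+1}\subset\Delta'$, hence $m\mathcal O^{n+1}\subset\Delta'$ for $m=f(v)f(v)^\sigma$, a positive integer. An extended isometry $g$ that is trivial on the finite module $\Delta'/mN_0\Delta'$ satisfies $m(g-1)x\in mN_0\Delta'$ for $x\in\mathcal O^{n+1}$, so $(g-1)x\in N_0\mathcal O^{n+1}$.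 Such $g$ form a finite-index subgroup, and those of them in $SO_0(f;\mathbb R)$ again have finite index and lie in $\Gamma_v$.

**The loss is bounded on $\Gamma_v$.** Let $x_1$ lie in the component bordering $H_v$ on its positive side. If $\gamma v=v$, then $\gamma$ preserves this component, so $c(x_1,\gamma x_1)=1$. With $g=c(x_0,x_1)$,
$$\rho_{i,\theta}(\gamma)=c(x_0,x_1)\,c(x_1,\gamma x_1)\,c(\gamma x_1,\gamma x_0)\,\gamma=g\cdot\gamma\, c(x_1,x_0)\,\gamma^{-1}\cdot\gamma=g\gamma g^{-1}.$$
Hence $d(x_0,\rho_{i,\theta}(\gamma)x_0)=d(g^{-1}x_0,\gamma g^{-1}x_0)$ differs from $\ell(\gamma)$ by at most $2d(x_0,g^{-1}x_0)$. So for $\gamma\in\Gamma_v$ the vector $x(\gamma)$ stays at bounded distance from $\ell(\gamma)(1,\dots,1,0,\dots,0)$, which lies in $W\mathfrak b$ by (2). Apply Lemma 1.2(b). $\square$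

So all $k$ families must be used together, since by (4) only the sum of the $D_i$ is bounded below. This creates the next difficulty. By Lemma 4.1, $D_i(\gamma)$ is bounded on $\Gamma_v$, $v\in\mathcal V_i$, while $\sum_{i'}D_{i'}(\gamma)$ grows like $\ell(\gamma)$. The ratios $D_i/D_{i'}$ are therefore not bounded. The losses are about $\kappa_jD_{i(j)}$, and no choice of the $\kappa_j$ in advance separates the sizes of losses coming from different families. Within one family the sizes are under control, because the unknown $D_i$ cancels in a quotient. The way out is to let the unknown factors cancel also along cycles of families, and to take enough angles per family that a cycle must appear.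

## 6. Seven angles per family and linear separation from $W\mathfrak b$

**Choice of constants.** Let $M=7k$, identify $\{1,\dots,k\}\times\{1,\dots,7\}$ with $\{1,\dots,M\}$, and write $i(j)$ for the first component of $j$. Put
$$B=2(3K^2)^k,\qquad\kappa_*\in\bigl(0,\min(\kappa_0,\tfrac t{8K})\bigr],\qquad\kappa_j=\kappa_*B^{-2^j}\quad(1\le j\le M).$$
Since $0<\kappa_j<\kappa_0<\frac12$, there is $\theta_j\in(0,\pi/2)$ with $1-\cos\theta_j=\kappa_j$. Let $\rho_j=\rho_{i(j),\theta_j}$ and $\delta_j=\delta_{i(j),\theta_j}$. Take $s=2k$, so $N=8k+3\ge M$, and $p=7k(n+1)\ge21k>N$. Then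
$$x(\gamma)=\bigl(\ell(\gamma)-\delta_1(\gamma),\dots,\ell(\gamma)-\delta_M(\gamma),0,\dots,0\bigr)\in\mathbb R^N .$$

**Proposition 6.1.** There is $\xi>0$ such that $\operatorname{dist}(x(\gamma),W\mathfrak b)\ge\xi\,\ell(\gamma)$ for all $\gamma\in\Gamma$ with $\ell(\gamma)\ge T$.

*Proof.* **Step 1: reduction to a compact set.** Let $C\subset\mathbb R^N$ be the set of $(1-\delta_1,\dots,1-\delta_M,0,\dots,0)$ for which there exist $D_1,\dots,D_k\in[0,\frac1{2t}]$ with $\sum D_i\ge\eta$ and
$$K^{-1}\kappa_jD_{i(j)}\le\delta_j\le K\kappa_jD_{i(j)}\quad\text{for all }j.\tag{7}$$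
$C$ is the image of a compact set of pairs $(\delta,D)$, so it is compact. By (4) and Lemma 4.1, $x(\gamma)/\ell(\gamma)\in C$ if $\ell(\gamma)\ge T$. As $W\mathfrak b$ is closed and invariant under scaling, it suffices to show $C\cap W\mathfrak b=\emptyset$.

**Step 2: separating the integer part.** Suppose $x\in C\cap W\mathfrak b$, with data $\delta_j,D_i$. Then all but three of the $N$ indices are partitioned into quadruples $Q$, with signs such that $\sum_{j\in Q}\epsilon_jx_j=0$. Let $Q'=Q\cap\{1,\dots,M\}$. As $x_j=0$ for $j>M$, $\sum_{j\in Q'}\epsilon_j(1-\delta_j)=0$. By (7), $0\le\delta_j\le K\kappa_*/(2t)\le1/16$. So the integer $\sum_{Q'}\epsilon_j=\sum_{Q'}\epsilon_j\delta_j$ has absolute value at most $\frac14$, and is $0$. Hence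
$$\sum_{j\in Q'}\epsilon_j\delta_j=0\quad\text{for every quadruple }Q.\tag{8}$$

**Step 3: comparable losses in many quadruples.** Let $I=\{i:D_i>0\}$; it is nonempty since $\sum D_i\ge\eta>0$. By (7), $\delta_j>0$ iff $i(j)\in I$, so exactly $7|I|$ indices are *positive* ($\delta_j>0$). At most three of them are set aside, so at least $7|I|-3$ lie in quadruples, and at least $(7|I|-3)/4\ge|I|$ quadruples contain a positive index (the inequality says $3|I|\ge3$). In such a quadruple, by (8), the largest $\delta_j$ is at most the sum of the at most three others. Hence there are two distinct positive indices $j,j'\in Q'$ with $\delta_j/\delta_{j'}\in[\frac13,3]$. Choose one such pair in each of these quadruples.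

Suppose first that $i(j)=i(j')$ for some chosen pair. Then $D_{i(j)}$ cancels, and (7) gives $\kappa_j/\kappa_{j'}\in[\frac1{3K^2},3K^2]$. But $\kappa_j/\kappa_{j'}=B^{2^{j'}-2^j}$ with $j\ne j'$ is $\ge B$ or $\le B^{-1}$, and $B>3K^2$, a contradiction. When $|I|=1$ this is the whole argument. In general the two indices may belong to different families.

**Step 4: a cycle of families.** Regard each chosen pair as an edge joining $i(j)$ and $i(j')$ in a multigraph with vertex set $I$ (loops allowed). It has at least $|I|$ edges, and a forest has fewer edges than vertices, so it contains a cycle: distinct vertices $i_1,\dots,i_c$ ($1\le c\le k$; a loop is a cycle with $c=1$, a double edge one with $c=2$) and distinct edges with index pairs $(j_a,j_a')$, where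
$$i(j_a)=i_a,\qquad i(j_a')=i_{a+1}\qquad(i_{c+1}=i_1).$$
The $2c$ indices $j_a,j_a'$ are distinct, since distinct edges come from disjoint quadruples and the two indices of an edge are distinct.

**Step 5: the unknown $D_i$ cancel.** By (7), $\delta_j\in[K^{-1},K]\cdot\kappa_jD_{i(j)}$, so
$$\frac{\kappa_{j_a}D_{i_a}}{\kappa_{j_a'}D_{i_{a+1}}}\in\Bigl[\frac1{3K^2},3K^2\Bigr].$$
Multiply over $a=1,\dots,c$. Around the cycle the $D$'s cancel, and since $3K^2>1$ and $c\le k$,
$$\prod_{a}\frac{\kappa_{j_a}}{\kappa_{j_a'}}\in\bigl[(3K^2)^{-k},(3K^2)^k\bigr].$$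
But this product is $B^E$ with $E=\sum_a(2^{j_a'}-2^{j_a})$, a signed sum of $2c\ge2$ distinct powers of $2$, hence a nonzero integer. So the product is $\ge B$ or $\le B^{-1}$, and $B>(3K^2)^k$. This contradiction shows $C\cap W\mathfrak b=\emptyset$. $\square$

## 7. The proper action of $\Gamma$ on $G/H$

*Proof of (i).* Identify $(\mathbb R^{n+1},f)\oplus\mathbb Re$ isometrically with the standard $\mathbb R^{n+1,1}$, with $x_0$ mapped to the negative basis vector, and let
$$\varrho=(\rho_1,\dots,\rho_M):\Gamma\to SO_0(n+1,1)^M\subset SO_0(M(n+1),M)\subset SO_0(p,N)=G,$$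
acting trivially on the extra $N-M$ negative directions (recall $p=M(n+1)$). Since $d(x_0,\rho_j(\gamma)x_0)=\ell(\gamma)-\delta_j(\gamma)$ for $j\le M$, Lemma 2.1 says that $\Lambda(\varrho(\gamma))$ is the decreasing rearrangement of the vector $x(\gamma)$ of Section 6.

**Step 1: $\varrho$ is faithful with discrete image.** By Lemma 4.1 and (4), $\delta_j\le K\kappa_*\ell/(2t)\le\ell/16$, so $x_j(\gamma)\ge\frac78\ell(\gamma)$ for $j\le M$. If $\varrho(\gamma)=1$, then $\ell(\gamma)=0$, so $\gamma x_0=x_0$ and $\gamma=1$, because $x_0$ has trivial stabilizer. If $\varrho(\gamma)$ lies in a fixed compact set, then $\ell(\gamma)$ is bounded, leaving finitely many $\gamma$, as $\Gamma$ is discrete in $\mathrm O(f;\mathbb R)$. So $\varrho(\Gamma)$ is a discrete subgroup of $G$ isomorphic to $\Gamma$, hence to a cocompact lattice of $\mathrm O(n,1)$.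

**Step 2: the action is proper.** Let $S\subset G/H$ be compact and suppose $\varrho(\gamma)S\cap S\ne\emptyset$. By Lemma 1.2(a) there is $c=c(S)$ with $\operatorname{dist}(\Lambda(\varrho(\gamma)),W\mathfrak b)\le c$. As $W\mathfrak b$ is $W$-invariant, $\operatorname{dist}(x(\gamma),W\mathfrak b)\le c$. Proposition 6.1 gives $\ell(\gamma)\le\max(T,c/\xi)$. Only finitely many $\gamma$ satisfy this. So $\varrho(\Gamma)$ acts properly on $G/H$, and $G/H$ is (P-cocH$^n$). $\square$

Together with Proposition 1.5 for $s=2k$, this proves the Theorem: for every $n\ge2$ there is a homogeneous space of reductive type that is (P-cocH$^n$) and not (P-ss). $\blacksquare$
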